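\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\title{A Somos 6 recurrence for Hankel determinants\\ built from Catalan numbers and a Riordan array}

\begin{abstract}
Barry conjectured that, for a five-parameter family of sequences obtained by weighting the entries of a Riordan array with Catalan numbers, the Hankel determinants $h_n$ satisfy a recurrence
$h_nh_{n-6}=\alpha h_{n-1}h_{n-5}+\gamma h_{n-3}^2$ with constant $\alpha,\gamma$. We prove this, with explicit constants and without any nonvanishing assumption on the $h_n$. The recurrence is a property of a seven-parameter family of quadratic series whose shape is preserved by the steps of the Jacobi continued fraction; it appears when the relations between consecutive tails are evaluated at one well-chosen point. Conversely, every sequence of nonzero terms $h_{-1},h_0,h_1,\dots$ in a field that satisfies such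 a recurrence with $\alpha$ a nonzero square comes, up to rescaling, from this family. We also determine which sequences of nonzero terms starting at $h_0$ do so over an algebraically closed field.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

The \emph{Hankel transform} of a sequence $(g_n)_{n\ge0}$ is the sequence of determinants
\[
h_n=\det(g_{i+j})_{0\le i,j\le n},\qquad n\ge0 .
\]
If the generating function $\sum g_nx^n$ is rational, the infinite matrix $(g_{i+j})$ has finite rank and $h_n=0$ for all large $n$. The next simplest generating functions are those that satisfy a quadratic equation over the rational functions. For these the $h_n$ need not vanish, but one may hope that they still obey a short nonlinear recurrence. The recurrence of interest here is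
\begin{equation}\label{eq:somos}
h_nh_{n-6}=\alpha\,h_{n-1}h_{n-5}+\gamma\,h_{n-3}^2\qquad(n\ge6),
\end{equation}
with constants $\alpha,\gamma$. A sequence satisfying \eqref{eq:somos} is called an $(\alpha,0,\gamma)$ \emph{Somos $6$ sequence}; the $0$ records that the product $h_{n-2}h_{n-4}$ does not occur.

The sequences are as follows. Let $r,s,t,u,v$ be integers with $t,u,v\ne0$, let $C_k=\frac1{k+1}\binom{2k}{k}$ be the Catalan numbers, and put $D(x)=1-2x-(r+1)x^2-sx^3$. The Riordan array
\[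
\left(\frac{1-x}{D(x)},\ \frac{tx(1-x)^2}{D(x)^2}\right)
\]
is the lower triangular matrix with entries
\[
t_{n,k}=t_{n,k}(r,s,t)=[x^n]\,\frac{1-x}{D(x)}\left(\frac{tx(1-x)^2}{D(x)^2}\right)^{k}.
\]
Define
\begin{equation}\label{eq:gdef}
g_n=g_n(r,s,t,u,v)=\sum_{k=0}^{\lfloor n/3\rfloor}t_{n-2k,k}(r,s,t)\,u^kv^{n-2k}C_k ,\qquad n\ge0 .
\end{equation}
For $u=v=1$ the generating function $g(x)=\sum g_nx^n$ is given by
\[
g(x)=\frac{1}{1-x\,\dfrac{1+rx}{1-x}-x^2\,\dfrac{1+sx}{1-x}-tx^3g(x)} ,
\]
so it is quadratic over the rational functions; see \eqref{eq:quadG} below. If we allowed $t=0$, it would be the rational function $(1-x)/D(x)$. Thus $t$ switches on the quadratic term, and the question is what it does to the Hankel transform. Barry \cite{Barry} conjectured that the Hankel transform of $(g_n)$ is always an $(\alpha,0,\gamma)$ Somos $6$ sequence. This is true.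

\begin{theorem}\label{thm:main}
Let $r,s,t,u,v$ be integers with $t,u,v\neq0$, and let
\[
\alpha=t^2u^2v^6(r+2)^2,\qquad
\gamma=t^3u^3v^6\Big[(sv^2+tu)\big((r+s+2)v^2+tu\big)^2+tu\,v^4(r+2)^3\Big].
\]
Then the Hankel transform $(h_n)$ of $g_n(r,s,t,u,v)$ satisfies
$h_nh_{n-6}=\alpha h_{n-1}h_{n-5}+\gamma h_{n-3}^2$ for all $n\ge6$. With the conventions $h_{-1}=1$, $h_{-2}=0$ the equation also holds for $n=4,5$.
\end{theorem}

For $(r,s,t,u,v)=(0,1,1,2,-1)$ the sequence $g_n$ begins $1,-1,3,-10,26,-75,224,\ldots$ and its Hankel transform begins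
\begin{equation}\label{eq:example}
1,\ 2,\ -15,\ -182,\ -4864,\ 85976,\ 26865504,\ldots
\end{equation}
Here $\alpha=16$ and $\gamma=8\,(3\cdot25+2\cdot8)=728$, and indeed
$16\cdot85976\cdot2+728\cdot182^2=26865504$. The equation for $n=4$ reads $0=16\cdot(-182)+728\cdot2^2$.

For $r=-2$ we have $\alpha=0$ and $\gamma=\big(tuv^2(sv^2+tu)\big)^3$, and the recurrence becomes $h_nh_{n-6}=\gamma h_{n-3}^2$. In this case $h_1=0$ (we shall see that $h_1=(r+2)v^2$), so Hankel determinants do vanish for some parameters. This matters for the proof: the natural tool, an infinite Jacobi continued fraction with nonzero coefficients, exists only when no $h_n$ vanishes.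

\medskip
\noindent\textbf{The idea.} Expanding a suitable quadratic series into a Jacobi continued fraction produces tails $F_0,F_1,F_2,\dots$, all of the same algebraic shape and each described by finitely many coefficients. The coefficients $b_n$ of the continued fraction determine the $h_n$, and, when no $h_n$ vanishes, \eqref{eq:somos} is equivalent to a relation among five consecutive $b_n$. The other coefficients have to be eliminated from the recursion for the tails. This is achieved by evaluating the relations between consecutive tails at the zero of a certain linear polynomial $\ell$.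

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:small} shows the idea by hand in a smaller case, where the result is a Somos $4$ sequence. Section~\ref{sec:family} introduces the seven-parameter family suited to the problem, states the recurrence for it (Theorem~\ref{thm:family}) and deduces Theorem~\ref{thm:main}. Section~\ref{sec:proof} proves the recurrence for indeterminate parameters, where no determinant vanishes, and then specializes. In Section~\ref{sec:converse} the argument is run backwards to recover a member of the family from the recurrence, and Section~\ref{sec:onesided} treats sequences that are given only from $h_0$ on.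

\section{Hankel determinants, continued fractions, and a quadratic equation}\label{sec:tools}

For a commutative ring $A$ let $A((X^{-1}))$ be the ring of Laurent series in $X^{-1}$ over $A$, with finitely many positive powers of $X$. We write $O(X^k)$ for a series without powers of $X$ above $X^k$. A series $X^d+O(X^{d-1})$ is a unit in this ring. To a sequence $(g_n)_{n\ge0}$ we attach $\sum_{n\ge0}g_nX^{-n-1}$. If $F=X^{-1}+O(X^{-2})$, then $1/F=X-\beta-G$ for a unique $\beta\in A$ and a unique $G=O(X^{-1})$.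

\begin{lemma}\label{lem:peel}
Let $F=\sum_{n\ge0} g_nX^{-n-1}$ with $g_0=1$, and let $1/F=X-\beta-G$ with $G=\sum_{n\ge0}g'_nX^{-n-1}$. Then
$\det(g_{i+j})_{0\le i,j\le n}=\det(g'_{i+j})_{0\le i,j\le n-1}$ for all $n\ge0$, where the empty determinant is $1$.
\end{lemma}

\begin{proof}
Let $H_F(X,Z)=\sum_{i,j\ge0}g_{i+j}X^{-i-1}Z^{-j-1}$ be the two-variable series of the Hankel matrix of $F$, and define $H_G$ in the same way from the $g_n'$. Since $X^{-n-1}-Z^{-n-1}=(Z-X)\sum_{i+j=n}X^{-i-1}Z^{-j-1}$, we have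
\[
(Z-X)H_F=F(X)-F(Z),\qquad (Z-X)H_G=G(X)-G(Z).
\]
Write $F(X)-F(Z)=F(X)F(Z)\big(\frac1{F(Z)}-\frac1{F(X)}\big)$ and insert $\frac1{F(Z)}-\frac1{F(X)}=Z-X+G(X)-G(Z)=(Z-X)(1+H_G)$. As $Z-X$ is not a zero divisor, $H_F=F(X)F(Z)\,(1+H_G)$. Comparing coefficients of $X^{-i-1}Z^{-j-1}$, we get
\[
(g_{i+j})=L\begin{pmatrix}1&0\\0&(g'_{i+j})\end{pmatrix}L^{T},\qquad L_{ij}=g_{i-j}\ (i\ge j),\quad L_{ij}=0\ (i<j).
\]
As $g_0=1$, the matrix $L$ is lower unitriangular. Truncate to indices $0,\dots,n$ and take determinants.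
\end{proof}

\begin{lemma}\label{lem:J}
Let $K$ be a field, $F=X^{-1}+O(X^{-2})$ over $K$, with Hankel determinants $h_n$, and put $h_{-1}=1$. Consider expansions
\begin{equation}\label{eq:J}
\frac1{F_n}=X-\beta_n-b_{n+1}F_{n+1}\qquad(n\ge0)
\end{equation}
with series $F_0=F$, $F_n=X^{-1}+O(X^{-2})$ and scalars $\beta_n$ $(n\ge0)$, $b_n\ne0$ $(n\ge1)$.
\begin{enumerate}
\item[(a)] If $h_n\ne0$ for all $n\ge0$, there is exactly one such expansion.
\item[(b)] Whenever such an expansion exists, $h_n=b_1^{n}b_2^{n-1}\cdots b_n$ for $n\ge0$, and hence $b_n=h_nh_{n-2}/h_{n-1}^2$ for $n\ge1$.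
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $1/F=X-\beta-G$ as in Lemma~\ref{lem:peel}; then $g_0'=h_1\ne0$. So $\beta_0=\beta$, $b_1=g_0'$ and $F_1=G/b_1$ are forced, and by the lemma $h_n$ is $b_1^n$ times the Hankel determinant of $F_1$ of size $n$. Hence the Hankel determinants of $F_1$ are nonzero too, and we can iterate. (b) Iterating the same formula gives the product. In $h_nh_{n-2}/h_{n-1}^2$ each $b_j$ with $j<n$ has exponent $(n+1-j)+(n-1-j)-2(n-j)=0$, and $b_n$ has exponent $1$.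
\end{proof}

An expansion \eqref{eq:J} is called a \emph{Jacobi continued fraction} or \emph{J-fraction}, and the $F_n$ are its \emph{tails}. Monomial relations between the $b_n$ become relations between the $h_n$ as follows.

\begin{lemma}\label{lem:dict}
If the $h_j$ are nonzero and $b_j=h_jh_{j-2}/h_{j-1}^2$ for all indices involved, then
\begin{equation}\label{eq:dict}
b_{n-1}b_n^2b_{n+1}=\frac{h_{n+1}h_{n-3}}{h_{n-1}^2},\qquad
b_{n-2}b_{n-1}^2b_n^3b_{n+1}^2b_{n+2}=\frac{h_{n+2}h_{n-4}}{h_{n-1}^2}.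
\end{equation}
\end{lemma}

\begin{proof}
Let $q_j=h_j/h_{j-1}$, so $b_j=q_j/q_{j-1}$. The first product is
$(b_{n-1}b_n)(b_nb_{n+1})=\frac{q_nq_{n+1}}{q_{n-2}q_{n-1}}=\frac{h_{n+1}/h_{n-1}}{h_{n-1}/h_{n-3}}$. The second is
$(b_{n-2}b_{n-1}b_n)(b_{n-1}b_nb_{n+1})(b_nb_{n+1}b_{n+2})=\frac{q_nq_{n+1}q_{n+2}}{q_{n-3}q_{n-2}q_{n-1}}=\frac{h_{n+2}/h_{n-1}}{h_{n-1}/h_{n-4}}$.
\end{proof}

Finally, the quadratic irrationality. The Catalan series $\mathcal C(z)=\sum_kC_kz^k$ satisfies $\mathcal C=1+z\,\mathcal C^2$.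

\begin{lemma}\label{lem:theta}
Let $M\in A[X]$ be monic of degree $d\ge2$ and let $\ell\in A[X]$ have degree at most $1$. Then
$\theta=\frac{\ell}{M}\,\mathcal C\!\left(\frac{\ell}{M^2}\right)=O(X^{1-d})$
is the unique element of $X^{-1}A[[X^{-1}]]$ with $\theta(M-\theta)=\ell$. For every $N\in A[X]$,
\begin{equation}\label{eq:product}
(N+\theta)(M+N-\theta)=N(M+N)+\ell .
\end{equation}
\end{lemma}

\begin{proof}
With $z=\ell/M^2$ we have $\theta M=\ell\,\mathcal C(z)$ and $\theta^2=\ell z\,\mathcal C(z)^2$, so $\theta(M-\theta)=\ell(\mathcal C-z\,\mathcal C^2)=\ell$. If $\theta'$ is another solution, then $(\theta-\theta')(M-\theta-\theta')=0$, and $M-\theta-\theta'=X^d+O(X^{d-1})$ is a unit. Expanding the left side of \eqref{eq:product} gives $N(M+N)+\theta(M-\theta)$.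
\end{proof}

\section{A smaller case: a quadratic $M$ and Somos 4}\label{sec:small}

Before turning to cubic $M$ we follow one example with quadratic $M$. It shows why the tails keep their shape and why one evaluates at the zero of $\ell$. Nothing in it is used later.

Take $M=X^2-4X+1$ and $\ell=X$ over $\mathbb Q$, let $\theta=O(X^{-1})$ be the solution of $\theta(M-\theta)=X$, and let
\[
F_0=\frac{X-2}{M+2-\theta}.
\]
We compute the J-fraction by hand. Since $M+2+1=(X-2)^2$,
\[
\frac1{F_0}=X-2-\frac{1+\theta}{X-2},\qquad (1+\theta)(M+1-\theta)=M+1+X=(X-2)(X-1),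
\]
by \eqref{eq:product}. So $\frac1{F_0}=X-2-F_1$ with $F_1=\frac{X-1}{M+1-\theta}$. Next, $M+1+1=(X-1)(X-3)$, and the same product gives
\[
\frac1{F_1}=X-3-\frac{1+\theta}{X-1}=X-3-F_2,\qquad F_2=\frac{X-2}{M+1-\theta}.
\]
Next, $M+1+2=(X-2)^2$ and $(2+\theta)(M+2-\theta)=2M+4+X=2(X-2)(X-\tfrac32)$, so
\[
\frac1{F_2}=X-2-\frac{2+\theta}{X-2}=X-2-2F_3,\qquad F_3=\frac{X-\frac32}{M+2-\theta}.
\]
Thus $b_1=b_2=1$ and $b_3=2$. Put $b_0=2$, the constant added to $M$ in $F_0$. The tails $F_0,F_1,F_2$ have the common form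
\[
F_n=\frac{U_n}{M+b_n-\theta},\qquad U_n=X-b_nb_{n+1},\qquad M+b_n+b_{n+1}=(X-\beta_n)U_n .
\]

This persists. Suppose it holds for $n$ with $b_n,b_{n+1}>0$, as it does for $n=0$. Then $1/F_n=X-\beta_n-(b_{n+1}+\theta)/U_n$. The product \eqref{eq:product} with $N=b_{n+1}$ is
\[
b_{n+1}(M+b_{n+1})+X=b_{n+1}\big((X-\beta_n)U_n-b_n\big)+X=U_n\big(b_{n+1}(X-\beta_n)+1\big),
\]
because $X-b_nb_{n+1}=U_n$. With $U_{n+1}=X-\beta_n+1/b_{n+1}$ this says
\begin{equation}\label{eq:smallC}
b_{n+1}(M+b_{n+1})+X=b_{n+1}U_nU_{n+1},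
\end{equation}
so $1/F_n=X-\beta_n-b_{n+1}F_{n+1}$ with $F_{n+1}=U_{n+1}/(M+b_{n+1}-\theta)$. Define $\beta_{n+1},b_{n+2}$ by division with remainder, $M+b_{n+1}=(X-\beta_{n+1})U_{n+1}-b_{n+2}$. Multiplying by $b_{n+1}$ and adding $X$, we see from \eqref{eq:smallC} that $U_{n+1}$ divides $X-b_{n+1}b_{n+2}$; both are monic of degree $1$, so they are equal. Only $b_{n+2}>0$ is still to be shown.

Here is the main idea. Evaluate \eqref{eq:smallC} at $X=0$, \emph{the zero of $\ell$}. There $U_n$ and $U_{n+1}$ become, up to sign, products of $b$'s, and all other data disappear: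
\[
b_{n+1}(1+b_{n+1})=b_{n+1}\cdot(-b_nb_{n+1})\cdot(-b_{n+1}b_{n+2}),\qquad\text{that is,}\qquad b_nb_{n+1}^2b_{n+2}=b_{n+1}+1 .
\]
In particular $b_{n+2}>0$. With $h_{-1}=h_0=1$ and $h_{-2}=b_0=2$, the relation $b_j=h_jh_{j-2}/h_{j-1}^2$ holds for all $j\ge0$, and Lemma~\ref{lem:dict} turns the last equation into
\[
h_{n+2}h_{n-2}=h_{n+1}h_{n-1}+h_n^2\qquad(n\ge0),
\]
a Somos $4$ recurrence; from $n=-1$ on the values are $1,1,1,1,2,3,7,23,\dots$

For a cubic $M$ two things change. The constants $b_n$ added to $M$ become linear polynomials $N_n=b_nX+c_n$, and the relation $b_nb_{n+1}=\ell-U_n$ becomes $N_nN_{n+1}=\ell+b_nb_{n+1}U_n$. At the zero of $\ell$ we shall then find products of the values of $N_n$, which are not the $b_n$. So one further evaluation, at the zero of $N_n$, will be needed to express these values through the $b_n$.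

\section{A family adapted to the problem}\label{sec:family}

\subsection{The Riordan sequence}\label{sub:riordan}

We first remove $u$ and $v$. Put $T=tu/v^2\in\mathbb Q$. Since $t_{m,k}(r,s,t)=t^k\,t_{m,k}(r,s,1)$, formula \eqref{eq:gdef} gives $g_n=v^n\hat g_n$, where $\hat g_n=g_n(r,s,T,1,1)$ is defined by \eqref{eq:gdef} with the rational number $T$ in place of $t$. Let $\hat h_n=\det(\hat g_{i+j})_{0\le i,j\le n}$. Taking $v^i$ out of row $i$ and $v^j$ out of column $j$, we get
\begin{equation}\label{eq:scale}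
h_n=v^{n(n+1)}\hat h_n .
\end{equation}

Since $t_{m,k}=0$ for $m<k$ (also for negative $m$), the upper limit of the sum in \eqref{eq:gdef} is immaterial. With $a(x)=D(x)/(1-x)$ the generating function $\hat G(x)=\sum\hat g_nx^n$ is
\[
\hat G=\sum_kC_k\,x^{2k}\,\frac1a\Big(\frac{Tx}{a^2}\Big)^k=\frac1a\,\mathcal C\Big(\frac{Tx^3}{a^2}\Big),
\]
and the Catalan equation gives
\begin{equation}\label{eq:quadG}
Tx^3\hat G^2-a\,\hat G+1=0 .
\end{equation}
Put $X=1/x$, $\hat F=X^{-1}\hat G(1/X)=\sum\hat g_nX^{-n-1}$ and $P=X^3D(1/X)=X^3-2X^2-(r+1)X-s$. Then $a=P/(X^2(X-1))$, and multiplying \eqref{eq:quadG} by $X(X-1)$ gives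
\begin{equation}\label{eq:quadF}
T(X-1)\hat F^2-P\hat F+U_0=0,\qquad U_0=X(X-1).
\end{equation}

We bring $\hat F$ into the form met in Section~\ref{sec:small}. Dividing \eqref{eq:quadF} by $\hat F$ gives $U_0/\hat F=P-T(X-1)\hat F$. Since $\hat F=X^{-1}+O(X^{-2})$, the series
\[
\theta:=T(X-1)\hat F-T
\]
lies in $X^{-1}\mathbb Q[[X^{-1}]]$. With $M=P-2T$ we obtain $U_0/\hat F=P-T-\theta=M+T-\theta$, that is,
\begin{equation}\label{eq:member}
\hat F=\frac{U_0}{M+T-\theta}.
\end{equation}
Moreover $(T+\theta)(M+T-\theta)=T(X-1)\hat F\cdot U_0/\hat F=TX(X-1)^2$, while the left side expands to $T(M+T)+\theta(M-\theta)$. Hence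
\begin{equation}\label{eq:ellT}
\theta(M-\theta)=T\big[X(X-1)^2-P+T\big]=T\big[(r+2)X+s+T\big].
\end{equation}
So $\hat F$ has the form of Section~\ref{sec:small}, with a cubic $M$, a quadratic $U_0$ and $\ell=T[(r+2)X+s+T]$. In the first step of the J-fraction, $M+T=P-T=(X-1)U_0-N_1$ with $N_1=(r+2)X+s+T$, so that
\begin{equation}\label{eq:firststep}
\frac1{\hat F}=X-1-\frac{N_1+\theta}{U_0}.
\end{equation}
After one step the polynomial $N_1$ takes the place of the constant $T$. A family whose tails keep their shape must therefore allow linear polynomials from the start.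

\subsection{The seven-parameter family}\label{sub:family}

Let $b_0,c_0,b_1,c_1,y,z,\beta_0$ be elements of a commutative ring $A$. Put
\begin{gather*}
N_0=b_0X+c_0,\qquad N_1=b_1X+c_1,\qquad U_0=X^2+yX+z,\\
\ell=N_0N_1-b_0b_1U_0=\lambda X+\mu,\qquad M=(X-\beta_0)U_0-N_0-N_1=X^3+m_2X^2+m_1X+m_0 .
\end{gather*}
Here $\lambda=b_0c_1+b_1c_0-b_0b_1y$ and $\mu=c_0c_1-b_0b_1z$. Let $\theta\in X^{-2}A[[X^{-1}]]$ be the series of Lemma~\ref{lem:theta} for this $M$ and $\ell$, and put
\begin{equation}\label{eq:F}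
F=\frac{U_0}{M+N_0-\theta}=\sum_{n\ge0}g_nX^{-n-1},\qquad g_0=1 .
\end{equation}
Let $h_n=\det(g_{i+j})_{0\le i,j\le n}$ for $n\ge0$, and set $h_{-1}=1$, $h_{-2}=b_0$; the last convention makes $b_n=h_nh_{n-2}/h_{n-1}^2$ true for $n=0$. The definition of $M$ gives
\begin{equation}\label{eq:first}
\frac1F=X-\beta_0-\frac{N_1+\theta}{U_0},\qquad \frac{N_1+\theta}{U_0}=b_1X^{-1}+O(X^{-2}),
\end{equation}
so $h_1=b_1$ by Lemma~\ref{lem:peel}.

\begin{theorem}\label{thm:family}
For every commutative ring $A$ and all parameters $b_0,c_0,b_1,c_1,y,z,\beta_0\in A$,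
\[
h_nh_{n-6}=\lambda^2h_{n-1}h_{n-5}+\gamma h_{n-3}^2\quad(n\ge4),\qquad
\gamma=\mu^3-m_2\lambda\mu^2+m_1\lambda^2\mu-m_0\lambda^3 .
\]
\end{theorem}

If $\lambda$ is invertible, then $\gamma=-\lambda^3M(-\mu/\lambda)$: up to the factor $-\lambda^3$, $\gamma$ is the value of $M$ at the zero of $\ell$, as one expects after Section~\ref{sec:small}. The theorem is proved in Section~\ref{sec:proof}.

\subsection{Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:family}}

Take $A=\mathbb Q$ and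
\[
b_0=0,\quad c_0=T,\quad b_1=r+2,\quad c_1=s+T,\quad U_0=X(X-1),\quad\beta_0=1 .
\]
Then $\ell=N_0N_1=T[(r+2)X+s+T]$, and
\[
M=X(X-1)^2-(r+2)X-s-2T=X^3-2X^2-(r+1)X-s-2T=P-2T .
\]
These are the $\ell$ and $M$ of Section~\ref{sub:riordan}. By \eqref{eq:ellT} and the uniqueness in Lemma~\ref{lem:theta}, the two series $\theta$ agree. So \eqref{eq:member} says that $\hat F$ is the series $F$ of this member of the family, and Theorem~\ref{thm:family} applies to $\hat h_n$ with $\hat h_{-1}=1$ and $\hat h_{-2}=b_0=0$. Also $\hat h_1=b_1=r+2$, so $h_1=(r+2)v^2$, as claimed in Section~\ref{sec:intro}.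

For the constants, write $\rho=r+2$ and $\sigma=s+T$, so that $\lambda=T\rho$, $\mu=T\sigma$ and $M=X(X-1)^2-\rho X-\sigma-T$. For indeterminate $T,\rho,\sigma$ we compute
\[
-\lambda^3M(-\mu/\lambda)=-T^3\rho^3\Big[-\frac\sigma\rho\Big(\frac\sigma\rho+1\Big)^2+\sigma-\sigma-T\Big]=T^3\big[\sigma(\sigma+\rho)^2+T\rho^3\big].
\]
The left side is $\gamma$ of Theorem~\ref{thm:family}, which is a polynomial in $\lambda,\mu,m_0,m_1,m_2$ and hence in $T,\rho,\sigma$. So this is a polynomial identity for $\gamma$, and it remains valid for $\rho=0$. Hence, for $n\ge4$,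
\[
\hat h_n\hat h_{n-6}=\hat\alpha\,\hat h_{n-1}\hat h_{n-5}+\hat\gamma\,\hat h_{n-3}^2,\qquad
\hat\alpha=T^2\rho^2,\quad\hat\gamma=T^3\big[\sigma(\sigma+\rho)^2+T\rho^3\big].
\]
By \eqref{eq:scale} (which also agrees with the conventions for $n=-1,-2$), the products $h_nh_{n-6}$, $h_{n-1}h_{n-5}$, $h_{n-3}^2$ carry the powers of $v$ with exponents
\[
2n^2-10n+30,\qquad 2n^2-10n+20,\qquad 2n^2-10n+12 .
\]
So $h_n$ satisfies the recurrence with $\alpha=v^{10}\hat\alpha$ and $\gamma=v^{18}\hat\gamma$. Insert $T=tu/v^2$: then $\alpha=v^{10}t^2u^2v^{-4}(r+2)^2=t^2u^2v^6(r+2)^2$. In $\gamma$, the factor $T^3$ is $t^3u^3v^{-6}$, and the bracket is $v^{-6}$ times the bracket in Theorem~\ref{thm:main}. This gives the stated constants. No nonvanishing of any $h_n$ was assumed. \qed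

\section{Proof of Theorem~\ref{thm:family}}\label{sec:proof}

For given parameters the J-fraction may break off, and $b_0=0$ in the case we want most. We therefore prove the identity for indeterminate parameters and specialize. Since $M$ and the denominator $M+N_0-\theta$ have leading coefficient $1$, inverting them introduces no denominators; hence all $g_n$ and $h_n$, and also $\lambda,\gamma$, are integer polynomials in the seven parameters, compatibly with specialization. So it suffices to prove the identity in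
\[
R=\mathbb Z[b_0,c_0,b_1,c_1,y,z,\beta_0]
\]
with indeterminate parameters. Let $K$ be the field of fractions of $R$.

\subsection{The J-fraction exists generically}

We need $h_n\neq0$ in $R$, and for this one specialization with nonzero determinants suffices. Take $b_0=b_1=1$, $c_0=c_1=0$, $U_0=X^2-1$, $\beta_0=0$. Then $\ell=X^2-(X^2-1)=1$ and $M=X(X^2-1)-2X=X^3-3X$. Let $p=X^{-1}\mathcal C(X^{-2})$. The Catalan equation gives $p^2-Xp+1=0$, so $X=p+p^{-1}$. Consequently $M=p^3+p^{-3}$, and $p^3(M-p^3)=1=\ell$ shows $\theta=p^3$ by uniqueness. Also $U_0=p^2+1+p^{-2}$, so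
\[
F=\frac{U_0}{M+X-\theta}=\frac{p^2+1+p^{-2}}{p^{-3}+p^{-1}+p}=p,\qquad\frac1F=X-F .
\]
By Lemma~\ref{lem:peel}, $h_n=h_{n-1}=\dots=h_0=1$ at this specialization. Hence $h_n\ne0$ in $R$ for all $n\ge0$. Also $h_{-1}=1$, $h_{-2}=b_0$ and $\lambda=b_0c_1+b_1c_0-b_0b_1y$ are nonzero in $R$.

By Lemma~\ref{lem:J}, $F=F_0$ has a J-fraction \eqref{eq:J} over $K$ with all $b_n\ne0$. By \eqref{eq:first} its first coefficients are the parameters $\beta_0$ and $b_1$, so the notation is consistent. Since $h_0h_{-2}/h_{-1}^2=b_0$, we have $b_n=h_nh_{n-2}/h_{n-1}^2\ne0$ for all $n\ge0$.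

\subsection{The shape of the tails}

\begin{lemma}\label{lem:tails}
For all $n\ge0$ there are polynomials $N_n=b_nX+c_n$ and monic quadratics $U_n$ over $K$, extending those given for $N_0,N_1,U_0$, such that $F_n=U_n/(M+N_n-\theta)$ and
\begin{gather}
M+N_n+N_{n+1}=(X-\beta_n)U_n,\tag{$A_n$}\\
N_nN_{n+1}=\ell+b_nb_{n+1}U_n,\tag{$B_n$}
\end{gather}
and, for $n\ge1$,
\begin{gather}
N_n(M+N_n)+\ell=b_nU_{n-1}U_n,\tag{$C_n$}\\
b_nU_n=(X-\beta_{n-1})N_n-b_{n-1}b_n.\tag{$D_n$}
\end{gather}
\end{lemma}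

\begin{proof}
For $n=0$, $(A_0)$ and $(B_0)$ are the definitions of $M$ and $\ell$, and $F_0$ has the stated form. Suppose that $N_n$, $N_{n+1}$, $U_n$ of the stated form are constructed with $(A_n)$, $(B_n)$ and the formula for $F_n$. By $(A_n)$, $1/F_n=X-\beta_n-(N_{n+1}+\theta)/U_n$, hence, by \eqref{eq:J},
\[
b_{n+1}F_{n+1}=\frac{N_{n+1}+\theta}{U_n}.
\]
To move $\theta$ back into a denominator we use \eqref{eq:product}. By $(A_n)$ and $(B_n)$,
\[
N_{n+1}(M+N_{n+1})+\ell=N_{n+1}\big((X-\beta_n)U_n-N_n\big)+\ell=U_n\big((X-\beta_n)N_{n+1}-b_nb_{n+1}\big).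
\]
Define $U_{n+1}$ by $(D_{n+1})$. It is a monic quadratic, because $N_{n+1}$ has leading coefficient $b_{n+1}\neq0$, and $(C_{n+1})$ holds. So \eqref{eq:product} reads $(N_{n+1}+\theta)(M+N_{n+1}-\theta)=b_{n+1}U_nU_{n+1}$, and $F_{n+1}=U_{n+1}/(M+N_{n+1}-\theta)$.

Next put $N_{n+2}=(X-\beta_{n+1})U_{n+1}-M-N_{n+1}$, so that $(A_{n+1})$ holds. Multiplying $1/F_{n+1}=X-\beta_{n+1}-b_{n+2}F_{n+2}$ by $U_{n+1}$ gives
\[
N_{n+2}=b_{n+2}U_{n+1}F_{n+2}-\theta=b_{n+2}X+O(1),
\]
so the polynomial $N_{n+2}$ has the form $b_{n+2}X+c_{n+2}$. Finally, modulo $U_{n+1}$ we have $N_{n+1}N_{n+2}\equiv-N_{n+1}(M+N_{n+1})\equiv\ell$ by $(A_{n+1})$ and $(C_{n+1})$. Thus $N_{n+1}N_{n+2}-\ell$ is a polynomial of degree at most $2$ divisible by the monic quadratic $U_{n+1}$, and comparing coefficients of $X^2$ gives $(B_{n+1})$.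
\end{proof}

\subsection{Two evaluations}

The tails are now controlled by $b_n,c_n,\beta_n$ and the coefficients of $U_n$, and we want a relation in the $b_n$ alone. The first evaluation, at the zero of $N_n$, expresses $c_n$ through the $b$'s. Put
\[
\tau_n=b_{n-1}b_n^2b_{n+1}\qquad(n\ge1).
\]

\begin{lemma}\label{lem:tau}
For $n\ge1$, $\tau_n=\mu b_n-\lambda c_n$.
\end{lemma}

\begin{proof}
Let $X_n=-c_n/b_n$ be the zero of $N_n$. By $(D_n)$, $U_n(X_n)=-b_{n-1}$. Then $(B_n)$ at $X_n$ says $0=\ell(X_n)-b_{n-1}b_nb_{n+1}$. Multiply by $b_n$ and use $b_n\ell(X_n)=\mu b_n-\lambda c_n$.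
\end{proof}

The second evaluation is the one from Section~\ref{sec:small}, at the zero $x^*=-\mu/\lambda$ of $\ell$. Write $M^*=M(x^*)$, $e_n=N_n(x^*)$, $w_n=U_n(x^*)$. For $n\ge1$, Lemma~\ref{lem:tau} gives
\begin{equation}\label{eq:e}
-\lambda e_n=\mu b_n-\lambda c_n=\tau_n .
\end{equation}
So, up to the constant factor $-1/\lambda$, the value of $N_n$ at $x^*$ is a monomial in the $b$'s; in particular $e_n\neq0$. As $\ell$ vanishes at $x^*$, $(B_{n-1})$, $(B_n)$ and $(C_n)$ become
\[
e_{n-1}e_n=b_{n-1}b_nw_{n-1},\qquad e_ne_{n+1}=b_nb_{n+1}w_n,\qquad e_n(M^*+e_n)=b_nw_{n-1}w_n .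
\]
Multiply the third relation by $b_{n-1}b_nb_{n+1}$ and insert the first two; the right side becomes $e_{n-1}e_n\cdot e_ne_{n+1}$. Cancel $e_n$:
\[
e_{n-1}e_ne_{n+1}=b_{n-1}b_nb_{n+1}(M^*+e_n)\qquad(n\ge1).
\]
Now let $n\ge2$, so that \eqref{eq:e} applies to all three factors on the left, and multiply by $(-\lambda)^3$:
\[
\tau_{n-1}\tau_n\tau_{n+1}=b_{n-1}b_nb_{n+1}\,(\lambda^2\tau_n-\lambda^3M^*).
\]
Here $-\lambda^3M^*=-\lambda^3M(-\mu/\lambda)=\gamma$, and the left side is $b_{n-2}b_{n-1}^3b_n^4b_{n+1}^3b_{n+2}$. Dividing by $b_{n-1}b_nb_{n+1}$, we arrive at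
\begin{equation}\label{eq:brec}
b_{n-2}b_{n-1}^2b_n^3b_{n+1}^2b_{n+2}=\lambda^2\,b_{n-1}b_n^2b_{n+1}+\gamma\qquad(n\ge2).
\end{equation}
By Lemma~\ref{lem:dict} and multiplication by $h_{n-1}^2$ this is
\[
h_{n+2}h_{n-4}=\lambda^2h_{n+1}h_{n-3}+\gamma h_{n-1}^2\qquad(n\ge2),
\]
which is Theorem~\ref{thm:family} for indeterminate parameters, with $n+2$ in place of $n$. It is an identity between elements of $R$, so it holds after every specialization. \qed

\medskip
Division by $\lambda$ and by the $b_n$ took place only in $K$. Parameters with $\lambda=0$, for instance $r=-2$ in Theorem~\ref{thm:main}, are covered by the final specialization; for them the recurrence is $h_nh_{n-6}=\mu^3h_{n-3}^2$.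

\section{The converse}\label{sec:converse}

The recurrence in Theorem~\ref{thm:family} is unchanged under rescalings $h_n\mapsto ab^nh_n$ with $a,b\ne0$: each of its three products is multiplied by $a^2b^{2n-6}$. Up to this freedom, the family accounts for all sequences of nonzero terms indexed from $-1$ that satisfy such a recurrence with $\alpha$ a nonzero square.

\begin{theorem}\label{thm:converse}
Let $K$ be a field and let $(h_n)_{n\ge-1}$ be nonzero elements of $K$ with $h_nh_{n-6}=\alpha h_{n-1}h_{n-5}+\gamma h_{n-3}^2$ for all $n\ge5$, where $\alpha,\gamma\in K$ and $\alpha=\lambda^2\ne0$ with $\lambda\in K$. After a rescaling $h_n\mapsto ab^nh_n$ making $h_{-1}=h_0=1$, $(h_n)_{n\ge0}$ is the Hankel transform of a member of the family of Section~\ref{sub:family} over $K$ whose constants in Theorem~\ref{thm:family} are these same $\alpha,\gamma$.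
\end{theorem}

The plan is to read Section~\ref{sec:proof} backwards. The $h_n$ give the $b_n$. We look for a member with $\ell=\lambda X$, that is, $\mu=0$; as $\lambda\neq0$, this only fixes the origin, since replacing $X$ by $X+c$ in \eqref{eq:J} changes the $\beta_n$ but not the $b_n$. Then Lemma~\ref{lem:tau} dictates $c_n$, $(B_n)$ dictates $U_n$, and the $X$-coefficients in $(D_{n+1})$ dictate $\beta_n$. What has to be shown is that $(A_n)$ then defines the same $M$ for all $n$. At the left end there is a further point: Lemma~\ref{lem:tau} for $c_1$ would require $b_0$, which is not given.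

\begin{proof}
The choice $a=1/h_0$, $b=h_0/h_{-1}^{*}$ with $h_{-1}^{*}=h_0^2/h_{-1}$, that is, $b=h_{-1}/h_0$, gives $h_{-1}=h_0=1$. Put $b_n=h_nh_{n-2}/h_{n-1}^2\ne0$ for $n\ge1$. By Lemma~\ref{lem:dict} the hypothesis is \eqref{eq:brec} for $n\ge3$. Let
\[
f_n=-\frac{b_{n-1}b_nb_{n+1}}{\lambda}\ \ (n\ge2),\qquad \kappa=-\frac{\gamma}{\lambda^3},\qquad f_1=\frac{\kappa+b_2f_2}{f_2f_3}.
\]
Then $f_n\ne0$ for $n\ge2$ (while $f_1=0$ is allowed), and
\begin{equation}\label{eq:frec}
f_{n-1}f_nf_{n+1}=\kappa+b_nf_n\qquad(n\ge2).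
\end{equation}
For $n\ge3$ this is \eqref{eq:brec} divided by $-\lambda^3$; for $n=2$ it is the definition of $f_1$. So \eqref{eq:frec} itself replaces the missing $b_0$. Put $\ell=\lambda X$ and, for $n\ge1$,
\begin{gather*}
N_n=b_n(X+f_n),\qquad U_n=(X+f_n)(X+f_{n+1})-\frac{\lambda X}{b_nb_{n+1}},\\
\beta_n=-f_{n+2}-\frac{b_n}{f_{n+1}},\qquad M_n=(X-\beta_n)U_n-N_n-N_{n+1}.
\end{gather*}
By construction $N_nN_{n+1}=\ell+b_nb_{n+1}U_n$, which is $(B_n)$.

\smallskip\noindent\emph{Two formulas for the $U$'s.} We claim that for $n\ge2$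
\begin{equation}\label{eq:two}
U_n=(X-\beta_{n-1})(X+f_n)-b_{n-1},\qquad U_{n-1}=(X-\beta_n)(X+f_n)-b_{n+1}.
\end{equation}
By the definition of $f_n$, $\frac{\lambda}{b_nb_{n+1}}=-\frac{b_{n-1}}{f_n}$ and $\frac{\lambda}{b_{n-1}b_n}=-\frac{b_{n+1}}{f_n}$, so
\begin{align*}
U_n&=X^2+\Big(f_n+f_{n+1}+\frac{b_{n-1}}{f_n}\Big)X+f_nf_{n+1},\\
U_{n-1}&=X^2+\Big(f_{n-1}+f_n+\frac{b_{n+1}}{f_n}\Big)X+f_{n-1}f_n .
\end{align*}
The first formula in \eqref{eq:two} follows by inserting $\beta_{n-1}=-f_{n+1}-b_{n-1}/f_n$. For the second we need the value $\beta_n=-f_{n-1}-b_{n+1}/f_n$, and this is where the recurrence enters. Subtracting \eqref{eq:frec} from \eqref{eq:frec} with $n+1$ in place of $n$ and dividing by $f_nf_{n+1}$ gives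
\[
f_{n+2}-f_{n-1}=\frac{b_{n+1}}{f_n}-\frac{b_n}{f_{n+1}},\qquad\text{hence}\qquad\beta_n=-f_{n+2}-\frac{b_n}{f_{n+1}}=-f_{n-1}-\frac{b_{n+1}}{f_n}.
\]
Inserting this value proves the second formula.

\smallskip\noindent\emph{All $M_n$ agree.} Let $n\ge2$. By the definition of $M_n$, by $(B_n)$ and by the second formula in \eqref{eq:two},
\[
N_n(M_n+N_n)+\ell=N_n\big((X-\beta_n)U_n-N_{n+1}\big)+\ell=U_n\big((X-\beta_n)N_n-b_nb_{n+1}\big)=b_nU_{n-1}U_n .
\]
By the definition of $M_{n-1}$, by $(B_{n-1})$ and by the first formula in \eqref{eq:two},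
\[
N_n(M_{n-1}+N_n)+\ell=N_n\big((X-\beta_{n-1})U_{n-1}-N_{n-1}\big)+\ell=U_{n-1}\big((X-\beta_{n-1})N_n-b_{n-1}b_n\big)=b_nU_{n-1}U_n .
\]
Hence $N_nM_n=N_nM_{n-1}$, and $M_n=M_{n-1}$ because $N_n\ne0$. Write $M$ for the common value of all $M_n$, $n\ge1$. Then $(A_n)$ and $(B_n)$ hold for $n\ge1$, and $(C_n)$ holds for $n\ge2$. At $X=0$, $(C_2)$ reads $b_2f_2(M(0)+b_2f_2)=b_2\cdot f_1f_2\cdot f_2f_3$, so $M(0)=f_1f_2f_3-b_2f_2=\kappa$ by \eqref{eq:frec}.

\smallskip\noindent\emph{Level $0$.} Guided by the second formula in \eqref{eq:two} for $n=1$, put $U_0=(X-\beta_1)(X+f_1)-b_2$. By $(A_1)$ and $(B_1)$,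
\[
N_1(M+N_1)+\ell=N_1\big((X-\beta_1)U_1-N_2\big)+\ell=U_1\big((X-\beta_1)N_1-b_1b_2\big)=b_1U_0U_1 ,
\]
which is $(C_1)$. Since $M$ and $XU_0$ are monic cubics, there is $\beta_0\in K$ such that $N_0:=(X-\beta_0)U_0-M-N_1$ has degree at most $1$; write $N_0=b_0X+c_0$. Then $(A_0)$ holds. Modulo $U_0$ we have $N_0N_1\equiv-N_1(M+N_1)\equiv\ell$ by $(C_1)$, and comparing coefficients of $X^2$ gives $N_0N_1=\ell+b_0b_1U_0$. So $b_0$, $c_0$, $b_1$, $c_1=b_1f_1$, $\beta_0$ and the coefficients of $U_0$ define a member of the family with exactly these $M$ and $\ell=\lambda X$. Its constants in Theorem~\ref{thm:family} are $\lambda^2=\alpha$ and, as $\mu=0$, $-M(0)\lambda^3=-\kappa\lambda^3=\gamma$.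

\smallskip\noindent\emph{The J-fraction.} Let $\theta$ belong to $M,\ell$ as in Lemma~\ref{lem:theta}, and put $F_n=U_n/(M+N_n-\theta)=X^{-1}+O(X^{-2})$ for $n\ge0$. Then $F_0$ is the series \eqref{eq:F} of our member. By $(A_n)$,
\[
\frac1{F_n}=X-\beta_n-\frac{N_{n+1}+\theta}{U_n}.
\]
By \eqref{eq:product} and $(C_{n+1})$, $(N_{n+1}+\theta)(M+N_{n+1}-\theta)=b_{n+1}U_nU_{n+1}$, so $1/F_n=X-\beta_n-b_{n+1}F_{n+1}$ for all $n\ge0$. Thus $F_0$ has the J-fraction coefficients $b_1,b_2,\dots$, and by Lemma~\ref{lem:J}(b) its Hankel determinants are $b_1^nb_2^{n-1}\cdots b_n$. Both these determinants (with the value $1$ at index $-1$) and the given $h_n$ have the ratios $b_n=h_nh_{n-2}/h_{n-1}^2$ and the initial values $h_{-1}=h_0=1$, so they coincide.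
\end{proof}

The hypothesis $\alpha\neq0$ allows the division by $\lambda$ in the definition of $f_n$, and $\lambda\in K$ makes the member defined over $K$.

\section{Sequences that start at $h_0$}\label{sec:onesided}

Theorem~\ref{thm:converse} needs a nonzero term $h_{-1}$. If a sequence is given only from $h_0$ on, the recurrence for $n=5$ can be used to create such a term, unless it produces $0$. This is the only obstruction.

\begin{corollary}\label{cor:onesided}
Let $K$ be algebraically closed, $\alpha\in K\setminus\{0\}$, $\gamma\in K$, and let $(h_n)_{n\ge0}$ be nonzero elements of $K$ with $h_nh_{n-6}=\alpha h_{n-1}h_{n-5}+\gamma h_{n-3}^2$ for all $n\ge6$. Then $(h_n)_{n\ge0}$ is, up to a rescaling $h_n\mapsto ab^nh_n$ $(a,b\ne0)$, the Hankel transform of a member of the family with constants $\lambda^2=\alpha$ and $\gamma$ if and only if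
\[
\alpha h_4h_0+\gamma h_2^2\ne0 .
\]
\end{corollary}

\begin{proof}
Suppose the condition holds. Put $h_{-1}=(\alpha h_4h_0+\gamma h_2^2)/h_5\ne0$. Then $(h_n)_{n\ge-1}$ satisfies the recurrence for $n\ge5$. Since $K$ is algebraically closed, $\alpha=\lambda^2$ with $\lambda\in K$, and Theorem~\ref{thm:converse} applies.

Conversely, let $h_n=ab^nh_n'$ for $n\ge0$, where $a,b\ne0$ and $(h_n')_{n\ge0}$ is the Hankel transform of a member with constants $\alpha,\gamma$. Theorem~\ref{thm:family} for $n=5$, with $h'_{-1}=1$, gives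
\[
\alpha h_4h_0+\gamma h_2^2=a^2b^4\big(\alpha h_4'h_0'+\gamma h_2'^2\big)=a^2b^4h_5'\ne0,
\]
because $h_5\neq0$.
\end{proof}

\begin{remark}
The condition is a real restriction: the recurrence for $n\ge6$ alone does not make a sequence a rescaled Hankel transform of a member of the family. To see this, shift the Hankel transform \eqref{eq:example} by one place: let $k_0=1$ and $k_n=h_{n-1}$ for $n\ge1$, so that
\[
(k_n)_{n\ge0}=1,\,1,\,2,\,-15,\,-182,\,-4864,\,85976,\,26865504,\dots
\]
As $k_0=h_{-1}$, Theorem~\ref{thm:main} (including its case $n=5$) shows that $(k_n)$ satisfies the recurrence for $n\ge6$ with $\alpha=16$, $\gamma=728$. No other constants are possible, because the equations for $n=6,7$,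
\[
85976=-4864\,\alpha+225\,\gamma,\qquad 26865504=171952\,\alpha+33124\,\gamma,
\]
have nonzero determinant $-4864\cdot33124-225\cdot171952$. Suppose that $(k_n)$ were a rescaled Hankel transform of a member of the family over $\mathbb C$. By Theorem~\ref{thm:family} and the invariance under rescaling, the constants of that member would be $16$ and $728$. The second half of the proof above uses only that the term of index $5$ is nonzero (so we need not know that all $k_n$ are nonzero); as $k_5=-4864\ne0$, it would give $\alpha k_4k_0+\gamma k_2^2\ne0$. But $16\cdot(-182)+728\cdot4=0$. So $(k_n)$ is not such a transform. The reason is visible in Theorem~\ref{thm:main}: extending $(k_n)$ one step to the left leads to $k_{-1}=h_{-2}=0$.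
\end{remark}

\begin{thebibliography}{9}
\bibitem{Barry} Paul Barry, ``Conjectures on Somos $4$, $6$ and $8$ sequences using Riordan arrays and the Catalan numbers'', arXiv:2211.12637 (2022).
\end{thebibliography}

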